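# Existential definability over the subword ordering on two letters

## 1. A word that checks a recursion

Fix $\ell\ge 2$, numbers $E_1,\dots,E_\ell\ge 0$ and numbers $c_1,\dots,c_\ell\ge 1$, and put $c_0=0$. Write down two words over $\{a,b\}$:
$$U=b^{c_1}a^3b^{c_2}a^3\cdots a^3b^{c_\ell},\qquad t=v_1a^3v_2a^3\cdots a^3v_\ell\quad\text{with}\quad v_i=b^{c_{i-1}}\,a\,b^{c_{i-1}}\,a\,b^{E_i}.$$
The block $v_i$ contains exactly $2c_{i-1}+E_i$ letters $b$. We shall prove that $U$ arises from $t$ by deleting letters if and only if $c_i\le 2c_{i-1}+E_i$ for every $i$. If in addition $U$ and $t$ have the same number of letters $b$, then the two sides of these inequalities have equal sums, so all the inequalities are equalities: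
$$c_i=2c_{i-1}+E_i\qquad(1\le i\le \ell).$$

For example, take $\ell=4$, $E=(1,0,0,2)$ and $c=(1,2,4,10)$. Then
$$U=b\,a^3\,b^2\,a^3\,b^4\,a^3\,b^{10},\qquad t=aab\cdot a^3\cdot baba\cdot a^3\cdot b^2ab^2a\cdot a^3\cdot b^4ab^4ab^2.$$
The blocks of $t$ contain $1,2,4,10$ letters $b$, both words contain $17$, and $U$ is obtained from $t$ by deleting the letters $a$ inside the blocks.

So **two** conditions, one comparison and one count, verify a recursion of **arbitrary** length $\ell$. This is what the pair $(U,t)$ is for. We study formulas that may say "there exists" but not "for all $i\le\ell$", and whose only relation is "is obtained by deleting letters". The recursion above is Horner's scheme. It turns a list of digits into a number, and so lets such a formula connect a word with a number that codes it. Once that is possible, relations between words reduce to relations between numbers.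

## 2. Subwords, existential formulas, and the statements

Let $A$ be a finite alphabet and $A^*$ the set of finite words over $A$; $\varepsilon$ is the empty word, $|w|$ the length of $w$, and $|w|_c$ the number of occurrences of the letter $c$ in $w$.

**Definition (subword).** A word $u$ is a *subword* of $v$, written $u\preccurlyeq v$, if $u$ can be obtained from $v$ by deleting letters at an arbitrary set of positions. Equivalently, there is an *embedding* of $u$ in $v$: a strictly increasing, letter-preserving map from the positions of $u$ to the positions of $v$.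

Thus $ba\preccurlyeq abba$, but $ba\not\preccurlyeq aab$. The relation is a partial order.

**Definition (formulas).** The structure is $\mathrm{FO}(A^*,\preccurlyeq,(w)_{w\in A^*})$: the universe is $A^*$, the only relation besides equality is $\preccurlyeq$, and every word is available as a constant. A $\Sigma_1$-formula is $\exists y_1\cdots\exists y_m\colon\psi$ with $\psi$ quantifier-free. More generally, a $\Sigma_i$-formula has $i$ alternating blocks of quantifiers, beginning with $\exists$, in front of a quantifier-free formula; a $\Pi_i$-formula begins with $\forall$ instead. A relation $R\subseteq (A^*)^k$ is $\Sigma_i$-*definable* if some $\Sigma_i$-formula $\varphi(x_1,\dots,x_k)$ is true of exactly the tuples in $R$. The *pure logic* is the logic without constants.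

For example, over $\{a,b\}$ the set $a^*$ is defined by $b\not\preccurlyeq w$, and $a^*b^*$ by $ba\not\preccurlyeq w$. The set of words with exactly two $b$'s is defined by $bb\preccurlyeq w\wedge bbb\not\preccurlyeq w$.

From computability we recall the following. A relation is recursively enumerable (r.e.) iff it has the form $\exists\bar y\,S$ with $S$ decidable. It lies in $\Sigma^0_i$ iff it has the form $\exists\bar y_1\forall\bar y_2\cdots Q\bar y_i\,S$ with $S$ decidable, so that $\Sigma_1^0$ means r.e.; the variables may range over words or over numbers. The one outside theorem we use in the constructions is the MRDP theorem (Matiyasevich–Robinson–Davis–Putnam): every r.e. $S\subseteq\mathbb N^k$ has the form $\{\bar n:\exists\bar m\in\mathbb N^l\; p(\bar n,\bar m)=q(\bar n,\bar m)\}$ with polynomials $p,q$ with coefficients in $\mathbb N$.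

The paper "Existential Definability over the Subword Ordering" by Pascal Baumann, Moses Ganardi, Ramanathan S. Thinniyam and Georg Zetzsche (arXiv:2210.15642, 2022) states that for $|A|\ge 3$ a relation is $\Sigma_1$-definable if and only if it is r.e., notes that this fails for $|A|=1$, and leaves open whether it holds for $|A|=2$. These notes prove that it does.

**Theorem 1.** Let $|A|=2$. A relation $R\subseteq(A^*)^k$ is $\Sigma_1$-definable in $\mathrm{FO}(A^*,\preccurlyeq,(w)_{w\in A^*})$ iff it is recursively enumerable.

**Theorem 2.**

* (a) The equivalence of Theorem 1 holds for every finite alphabet with $|A|\ge2$.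
* (b) For $A=\{a,b\}$ a single constant suffices: every r.e. relation is defined by a $\Sigma_1$-formula whose only constant is $W=a^6b^6a^7$. Zero constants do not suffice, not even for relations invariant under all automorphisms.
* (c) For $|A|\ge2$ and $i\ge1$, a relation is $\Sigma_i$-definable with constants iff it lies in $\Sigma_i^0$.
* (d) For $A=\{a,b\}$ and $i\ge2$, a relation is $\Sigma_i$-definable in the pure logic iff it is in $\Sigma^0_i$ and invariant under letter swap and reversal.
* (e) For $|A|=1$ (identify $a^n$ with $n$), $R\subseteq\mathbb N^k$ is $\Sigma_1$-definable iff it is a finite union of sets given by finite conjunctions of constraints $x_i\ge x_j+c$, $x_i\ge c$, $x_i\le c$ with $c\in\mathbb N$.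

One direction is immediate for every alphabet: quantifier-free formulas define decidable relations, so $\Sigma_1$-definable relations are r.e.

**Working rules.** From here on "definable" means $\Sigma_1$-definable.

* Definable relations are closed under $\wedge$, $\vee$ and $\exists$: rename variables and pull the quantifiers to the front.
* *Atoms* may be negated, so $\not\preccurlyeq$ and $\neq$ are allowed. A definable relation may not be negated.
* If $f$ is a function with definable graph, we may write $f(x)$ inside formulas, even inside a negated atom: $f(x)\not\preccurlyeq w$ stands for $\exists y\,(y=f(x)\wedge y\not\preccurlyeq w)$.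
* Over $\{a,b\}$, the letter swap $a\leftrightarrow b$ and word reversal are automorphisms of $(A^*,\preccurlyeq)$. If a formula defines $R$, then replacing each constant by its image under an automorphism $g$ gives a formula for $g(R)$. We refer to this as "by swap" or "by reversal".

## 3. One letter: differences are bounded below, never above

Take $A=\{a\}$ first. With $a^n$ identified with $n$, the relation $\preccurlyeq$ is $\le$ on $\mathbb N$. Everything can be done by hand, and the result shows what the second letter has to supply.

**Proof of Theorem 2(e).** *Quantifier-free formulas.* The aim is to put them in the stated form. Each atom or negated atom is a finite disjunction of conjunctions of constraints of the stated form, or is true or false: $x\le y$ is $y\ge x+0$; $\neg(x\le y)$ is $x\ge y+1$; $x=y$ is $x\ge y\wedge y\ge x$; $x\ne y$ is $x\ge y+1\vee y\ge x+1$. With a constant $c$, the atoms $x\le c$ and $c\le x$ are already constraints; $\neg (x\le c)$ is $x\ge c+1$, and $\neg(c\le x)$ is $x\le c-1$ (false if $c=0$); $x=c$ and $x\neq c$ are combinations of these. Atoms between two constants are true or false. "True"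 is the empty conjunction and "false" the empty union. Distributing $\wedge$ over $\vee$ gives the form claimed.

*Eliminating a quantifier.* The aim is to show that $\exists y$ does not leave the class. Since $\exists$ commutes with $\vee$, consider $\exists y$ in front of one conjunction. A constraint $y\ge y+c$ is true ($c=0$) or false ($c\ge1$). The other constraints on $y$ are lower bounds $y\ge x_j+c$, $y\ge c$ (we include $y\ge0$) and upper bounds $x_i\ge y+d$, $y\le d$. An integer $y$ exists iff every lower bound is at most every upper bound. The four combinations give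
$$x_i\ge x_j+(c+d),\qquad x_i\ge c+d,\qquad x_j\le d-c\ \ (\text{false if } d<c),\qquad c\le d,$$
and the last is true or false. So the form is preserved.

*Conversely*, each constraint is definable: $x_i\ge x_j$ is an atom; for $c\ge1$, $x_i\ge x_j+c$ is expressed by a chain $x_j<y_1<\dots<y_{c-1}<x_i$, where $x<y$ means $x\le y\wedge x\ne y$; the other constraints use constants. Finite conjunctions and unions are allowed. $\square$

**Consequence.** Over one letter even the successor relation $\{(n,n+1):n\in\mathbb N\}$ is not $\Sigma_1$-definable. Suppose it is. Then one of the finitely many conjunctions holds at $(n,n+1)$ for infinitely many $n$. It contains no upper bound $x_i\le c$. It contains no constraint $x_1\ge x_2+c$, since that is false at $(n,n+1)$. The constraints that remain ($x_2\ge x_1+c$, $x_i\ge c$, and the trivial $x_i\ge x_i+0$) stay true at $(n,n+2)$ for those $n$, so $(n,n+2)$ would be in the relation, a contradiction. As successor is decidable, the hypothesis $|A|\ge2$ in Theorem 2(a) is sharp.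

So the first task over two letters is to bound a difference from above. The letter $b$ will do it.

## 4. Arithmetic on $a^*$ with the help of $b$

From here to the end of Section 8, $A=\{a,b\}$. The sets $a^*$, $a^*b^*$ are definable as in Section 2. For fixed $s\ge0$ so is
$$a^*ba^s=\{w: b\preccurlyeq w,\ bb\not\preccurlyeq w,\ ba^s\preccurlyeq w,\ ba^{s+1}\not\preccurlyeq w\}.$$

**Step 4.1 (moving letters past a pivot).** This step produces the first relation that fixes a difference exactly: $T_s=\{(a^qba^s,\,a^{q+s+1}):q\ge0\}$ is definable for $s=0,1,2$. The pair with $q=0$ is a pair of constants $(ba^s,a^{s+1})$. For the rest, say: $x\in a^*ba^s$, $y\in a^*$, and there is $z\in a^*ba^{s+2}$ with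
$$y\preccurlyeq z,\qquad x\not\preccurlyeq z,\qquad y\not\preccurlyeq x.$$
Write $x=a^qba^s$, $y=a^j$, $z=a^mba^{s+2}$. The first condition says $j\le m+s+2$. Since the $b$ of $x$ must go to the $b$ of $z$, and $a^s\preccurlyeq a^{s+2}$, we have $x\preccurlyeq z$ iff $q\le m$; so the second condition says $q\ge m+1$. The third says $j\ge q+s+1$. Together
$$q+s+1\le j\le m+s+2\le q+s+1,$$
so $j=q+s+1$. Conversely, if $q\ge1$ and $j=q+s+1$, then $m=q-1$ satisfies all three. (The pivot $b$ lets $z$ be longer than $x$ while still failing to contain it; no such $z$ exists over one letter.)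

**Step 4.2.** This step compares two words $a^kb$ and $a^{k-1}b$: the relation $\{(a^kb,a^{k-1}b):k\ge1\}$ is definable. Take the constant pair $(ab,b)$ for $k=1$. Otherwise require $x,x''\in a^*b$ and
$$\exists y,v,w:\ T_0(x,y)\wedge T_1(v,y)\wedge T_2(w,y)\wedge x''\preccurlyeq v\wedge x''\not\preccurlyeq w.$$
If $x=a^kb$, then $y=a^{k+1}$, hence $v=a^{k-1}ba$ and $w=a^{k-2}baa$, and $w$ exists only if $k\ge2$. For $x''=a^lb$, the last two conditions say $l\le k-1$ and $l>k-2$, that is, $l=k-1$.

**Step 4.3 (successor).** Now $\{(a^n,a^{n+1}):n\ge0\}$ is definable. Take the pair $(\varepsilon,a)$, or apply the function $T_0$ to both components in Step 4.2: from $(a^kb,a^{k-1}b)$ we get $a^{k+1}$ and $a^k$ with $k\ge1$.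

**Step 4.4 (counting).** This step lets a formula read off letter counts: $\{(w,a^n):|w|_a=n\}$ is defined by $a^n\preccurlyeq w$ and $a^{n+1}\not\preccurlyeq w$. By swap, $\{(w,b^n):|w|_b=n\}$ is definable.

**Step 4.5 (addition).** The relation $\{(a^m,a^n,a^{m+n})\}$ is definable. The words $a^mb$ and $ba^n$ are definable from $a^m,a^n$: they are the elements of $a^*b$ and of its reversal $ba^*$ with the right number of $a$'s. Let $u$ satisfy
$$b\preccurlyeq u,\quad bb\not\preccurlyeq u,\quad a^mb\preccurlyeq u,\quad a^{m+1}b\not\preccurlyeq u,\quad ba^n\preccurlyeq u,\quad ba^{n+1}\not\preccurlyeq u.$$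
Then $u=a^mba^n$, and $|u|_a=m+n$. By swap, addition on $b^*$ is definable too.

**Step 4.6 (attaching unary words).** This step gives a weak form of concatenation: the relations $\{(a^n,w,a^nw)\}$, $\{(a^n,w,wa^n)\}$, $\{(b^n,w,b^nw)\}$, $\{(b^n,w,wb^n)\}$ are definable. By swap and reversal it suffices to treat the first.

Let $\lambda(w)$ be the length of the longest prefix of $w$ in $a^*$, and let $q=|w|_b$. Then $\lambda(w)\ge k$ iff $a^kb^q\preccurlyeq w$: if $q\ge1$, the $q$ letters $b$ must go to all the $b$'s of $w$, so $a^k$ must fit before the first one; if $q=0$, then $w\in a^*$ and the claim is clear. Hence $\lambda(w)=k$ iff $a^kb^q\preccurlyeq w$ and $a^{k+1}b^q\not\preccurlyeq w$. The word $a^kb^q$ is definable from $a^k$ and $b^q$ as the element of $a^*b^*$ with these counts. So $\{(w,a^k):\lambda(w)=k\}$ is definable.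

*Claim:* $x=a^nw$ iff $w\preccurlyeq x$, $|x|_b=|w|_b$, $|x|_a=|w|_a+n$ and $\lambda(x)=\lambda(w)+n$. The direction "$\Rightarrow$" is clear. For "$\Leftarrow$", if $|w|_b=0$ both words are in $a^*$ and the counts decide. Otherwise write $w=a^kbw'$ and $x=a^{k+n}bx'$, where $k=\lambda(w)$. In an embedding of $w$ in $x$, the first $b$ of $w$ goes to the first $b$ of $x$ or later, so $w'$ is embedded in $x'$. The counts give $|w'|=|x'|$, so $w'=x'$ and $x=a^nw$.

**Step 4.7 (transfer between $a^*$ and $b^*$).** This step makes the choice of the counting letter irrelevant: $\{(a^n,b^n)\}$ is definable. By Step 4.6 the set $\{w:abw=wab\}$ is definable. It equals $(ab)^*$. Indeed, every $(ab)^i$ is in it. Conversely, if $abw=wab$, then $w$ is a prefix of $(ab)w$, hence $(ab)^kw$ is a prefix of $(ab)^{k+1}w$ for every $k$, and so $w$ is a prefix of $(ab)^\omega$: $w=(ab)^i$ or $w=(ab)^ia$. In the second case $abw$ ends with $a$ while $wab$ ends with $b$, which is impossible. Now $(a^n,b^n)$ is obtained as $(|w|_a,|w|_b)$ for $w\in(ab)^*$.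

From now on a number $n$ is represented by $a^n$ or, equivalently, $b^n$, and $|w|_a$, $|w|_b$ are used freely as numbers.

**Step 4.8 (combs).** This step defines periodic words, which give multiplication and will shape vectors. For $L\ge0$, $r\ge1$ let $F_{L,r}=(ba^L)^{r-1}b$; for example $F_{2,3}=baabaab$. The relation $\{(L,r,F_{L,r})\}$ is definable:
$$v=F_{L,r}\iff |v|_b=r\ \text{ and }\ ba^L\,v=v\,a^Lb.$$
"$\Rightarrow$": both sides are $(ba^L)^rb$. "$\Leftarrow$": $v$ is a prefix of $(ba^L)v$, hence, as in Step 4.7, of $(ba^L)^\omega$. As $|v|_b=r\ge1$, we have $v=(ba^L)^{r-1}ba^j$ with $0\le j\le L$. Since $va^Lb=ba^Lv$ ends with $b$ and $v\neq\varepsilon$, the last letter of $v$ is $b$, so $j=0$. The words $ba^Lv$ and $va^Lb$ are definable from $a^L$ and $v$ by Step 4.6.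

**Step 4.9 (all r.e. sets of numbers).** Since $|F_{L,r}|_a=L(r-1)$, multiplication is definable. With addition, the constants $0,1$ (coefficients are built from $1$ by addition) and MRDP we obtain: *for every r.e. $S\subseteq\mathbb N^k$, the relation $\{(a^{n_1},\dots,a^{n_k}):\bar n\in S\}$ is definable.*

What is missing for Theorem 1 is a definable link between an arbitrary word and a tuple of numbers that determines it.

## 5. Vectors of positive integers as words

For $u=b^{B_0}ab^{B_1}a\cdots ab^{B_p}$, where $p=|u|_a$, put $B(u)=(B_0,\dots,B_p)$. For $u=a^{A_0}ba^{A_1}b\cdots ba^{A_q}$, where $q=|u|_b$, put $A(u)=(A_0,\dots,A_q)$. For $u=bbaab$ we have $B(u)=(2,0,1)$ and $A(u)=(0,0,2,0)$.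

**Fact A.** If $|u|_a=|v|_a$, then $u\preccurlyeq v$ iff $B(u)\le B(v)$ componentwise. If $|u|_b=|v|_b$, then $u\preccurlyeq v$ iff $A(u)\le A(v)$ componentwise.

*Proof.* If $|u|_a=|v|_a$, an embedding must map the $i$-th $a$ of $u$ to the $i$-th $a$ of $v$. So it maps the $b$'s of $u$ between two consecutive $a$'s to $b$'s of $v$ between the corresponding $a$'s, and similarly at the ends. This is possible iff $B(u)\le B(v)$. The second part is the swap of the first. $\square$

**Definition (positive vectors).** A *positive vector* is $x=(x_1,\dots,x_r)$ with $r\ge1$ and all $x_i\ge1$. For $L\ge1$ let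
$$\langle x\rangle_L=b^{x_1}a^Lb^{x_2}a^L\cdots a^Lb^{x_r},\qquad\langle x\rangle=\langle x\rangle_1.$$

For example, $\langle(1,2)\rangle=babb$ and $\langle(1,2)\rangle_3=ba^3bb$.

**Step 5.1 (recognizing vectors).** This step lets a formula quantify over positive vectors of a given length: $\{(L,r,\langle x\rangle_L):L\ge1,\ x\text{ positive of length }r\}$ is definable. A word $y$ has the form $\langle x\rangle_L$ with $x$ of length $r$ iff
$$|y|_a=L(r-1),\qquad F_{L,r}\preccurlyeq y,\qquad F_{1,r+1}\not\preccurlyeq y.$$
Indeed, $F_{L,r}$ has $L(r-1)$ letters $a$, and $B(F_{L,r})$ is $1$ at the $r$ indices $0,L,\dots,L(r-1)$ and $0$ elsewhere. By Fact A the first two conditions say that $B(y)$ has length $L(r-1)+1$ and is nonzero at these $r$ indices. The word $F_{1,r+1}=(ba)^rb$ has $r+1$ letters $b$, any two of them separated by an $a$. So it embeds in $y$ iff $B(y)$ has at least $r+1$ nonzero entries. The third condition therefore says that there are no other nonzero entries.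

**Step 5.2 (spreading).** This step changes the distance between the entries without changing the entries: $\{(\langle x\rangle,L,\langle x\rangle_L):L\ge1\}$ is definable. For $u=\langle x\rangle$ and $y=\langle x'\rangle_L$ of the same length $r=|u|_a+1$, require
$$|u|_b=|y|_b,\qquad u\preccurlyeq y.$$
If $x=x'$, both hold. Conversely, by Fact A, $A(u)\le A(y)$. The nonzero indices of $A(u)$ are the partial sums $x_1+\dots+x_i$ $(1\le i<r)$, and those of $A(y)$ are $x'_1+\dots+x'_i$ $(1\le i<r)$. Each set has $r-1$ elements because the entries are positive. The first is contained in the second, so they are equal. All partial sums agree, and the total sums agree because $|u|_b=|y|_b$. Hence $x=x'$.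

## 6. How long a marker must be

We now want to verify $c_i=2c_{i-1}+E_i$ for all $i\le\ell$ at once, where $\ell$ depends on the input. A conjunction over $i$ is not a fixed formula, and $\forall i$ is not allowed. Fact A suggests packing the vector $c$ into one word and the vector of right-hand sides into another, and comparing them once.

The trouble is the right-hand side. Adding the vectors $(c_{i-1})$, $(c_{i-1})$ and $(E_i)$ is easy if they sit at *disjoint* places: by Fact A, a word whose $B$-vector dominates all three and has the right total is their superposition. But then the $b$'s counted by $2c_{i-1}+E_i$ are not one run. They form the block $v_i=b^{c_{i-1}}ab^{c_{i-1}}ab^{E_i}$, which has two $a$'s inside. The most direct choice separates the blocks by a single $a$ and compares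
$$\langle c\rangle=b^{c_1}ab^{c_2}a\cdots ab^{c_\ell}\qquad\text{with}\qquad t'=v_1av_2a\cdots av_\ell .$$

**Where this breaks.** Take $\ell=3$ and $E=(1,0,1)$. The recursion gives $c=(1,2,5)$. But $c=(1,1,4)$ also passes: then $v_1=aab$, $v_2=baba$, $v_3=babab$, so
$$\langle c\rangle=b\,a\,b\,a\,bbbb,\qquad t'=aab\cdot a\cdot baba\cdot a\cdot babab ,$$
both words have $6$ letters $b$, and $\langle c\rangle\preccurlyeq t'$: use all six $b$'s of $t'$, the $a$ between the first and the second $b$, and the $a$ between the second and the third. The second of these $a$'s lies *inside* the block $v_2$. The embedding has mistaken an inner $a$ for a separator, and the wrong value $c_2=1$ is accepted.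

So separators must be longer than anything the blocks can imitate. If blocks may have two $a$'s, then $a^2$ is in general still too short: $b\,a^2\,bb\preccurlyeq baab\cdot a^2\cdot b$, although the second block, $b$, has only one $b$. Three letters are enough.

**Lemma M.** Let $\ell\ge2$, $c_1,\dots,c_\ell\ge1$, and let $v_1,\dots,v_\ell$ be words with $|v_i|_a\le2$. Then
$$U=b^{c_1}a^3b^{c_2}a^3\cdots a^3b^{c_\ell}\ \preccurlyeq\ V=v_1a^3v_2a^3\cdots a^3v_\ell\quad\text{iff}\quad c_i\le|v_i|_b\ \text{ for all } i.$$

*Proof.* "$\Leftarrow$": embed $b^{c_i}$ in $v_i$ and the separators in the separators.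

"$\Rightarrow$": fix an embedding of $U$ in $V$. Let $\mu_1,\dots,\mu_{\ell-1}$ be the displayed factors $a^3$ of $U$, and $\nu_1,\dots,\nu_{\ell-1}$ those of $V$. Let $I_i$ be the interval of positions of $V$ from the first to the last image of a letter of $\mu_i$. Say that $\mu_i$ *touches* $\nu_j$ if $I_i$ contains a position of $\nu_j$.

**Step 1: every $\mu_i$ touches some $\nu_j$.** This uses the length of the markers. If $\mu_i$ touched no $\nu_j$, the interval $I_i$ would lie inside a single $v_j$. But $I_i$ contains at least three $a$'s, and $v_j$ has at most two.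

**Step 2: no two markers touch the same $\nu_j$.** This uses $c_i\ge1$. Suppose $i<i'$ and both $\mu_i,\mu_{i'}$ touch $\nu_j$. Since $I_i$ lies before $I_{i'}$, the position $\max I_i$ is at or after the start of $\nu_j$, and $\min I_{i'}$ is at or before its end. So all positions strictly between $\max I_i$ and $\min I_{i'}$ belong to $\nu_j$ and carry $a$. But the image of $b^{c_{i+1}}\ne\varepsilon$ lies strictly between $\max I_i$ and $\min I_{i+1}\le\min I_{i'}$, a contradiction.

**Step 3: $\mu_i$ touches $\nu_i$.** This step aligns the markers. Choose $j(i)$ with $\mu_i$ touching $\nu_{j(i)}$. Let $i<i'$. If $j(i)>j(i')$, then a position of $I_i$ in $\nu_{j(i)}$ would come after a position of $I_{i'}$ in $\nu_{j(i')}$, although $I_i$ lies before $I_{i'}$; so $j$ is nondecreasing. By Step 2 it is injective, hence strictly increasing. A strictly increasing map from $\{1,\dots,\ell-1\}$ to itself is the identity, so $j(i)=i$.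

**Step 4: reading off the inequalities.** The image of $b^{c_i}$ lies after $\max I_{i-1}$, hence after the start of $\nu_{i-1}$ (if $i>1$). It lies before $\min I_i$, hence before the end of $\nu_i$ (if $i<\ell$). So it lies inside $\nu_{i-1}v_i\nu_i$ (without $\nu_{i-1}$ if $i=1$, without $\nu_i$ if $i=\ell$). The factors $\nu_{i-1},\nu_i$ contain only $a$'s, so the image lies in $v_i$, and $c_i\le|v_i|_b$. $\square$

## 7. Horner's scheme by one comparison

For a positive vector $n=(n_1,\dots,n_r)$ with $r\ge2$, and $e\ge1$, let
$$C_e(n)=\sum_{k=1}^r n_k2^{e(r-k)} .$$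
If all $n_k<2^e$, this is the number with base-$2^e$ digits $n_1,\dots,n_r$. Example: $C_3((1,2))=1\cdot8+2=10$.

**Lemma C.** *The relation $\{(\langle n\rangle,e,C): n\text{ positive of length}\ge2,\ e\ge1,\ C=C_e(n)\}$ is definable.*

*Proof.*

**Step 1: writing $C_e(n)$ as the end of a doubling recursion.** The aim is a recursion whose step does not involve $e$, so that blocks with two $a$'s suffice. Put $r=|\langle n\rangle|_a+1$ and $\ell=e(r-1)+1\ge2$. Define $E\in\mathbb N^\ell$ by $E_{e(k-1)+1}=n_k$ for $1\le k\le r$ and $E_i=0$ otherwise. Define $c_0=0$ and
$$c_i=2c_{i-1}+E_i\qquad(1\le i\le\ell).\tag{1}$$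
Then $c_1=n_1\ge1$, so all $c_i\ge1$. Moreover
$$c_\ell=\sum_iE_i2^{\ell-i}=\sum_kn_k2^{e(r-1)-e(k-1)}=C_e(n).$$
So it suffices to define, for positive $c=(c_1,\dots,c_\ell)$, the relation "(1) holds and $c_\ell=C$", with $c$ quantified existentially. The example of Section 1 is the case $n=(1,2)$, $e=3$: $E=(1,0,0,2)$, $c=(1,2,4,10)$.

**Step 2: the formula.** It states that the following exist; each item uses only relations already known to be definable.

1. A positive vector $c^-$ of length $\ell-1$ and a positive vector $c$ of length $\ell$, with $C\ge1$ and $\langle c\rangle=\langle c^-\rangle\,a\,b^C$ (Steps 5.1 and 4.6). So $c=(c^-,C)$.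
2. The words (Steps 5.2, 4.6, and arithmetic)
$$T_1=a^5\langle c^-\rangle_5a^2,\qquad T_2=a^6\langle c^-\rangle_5a,\qquad T_3=a^2\langle n\rangle_{5e}.$$
3. A word $t$ with $|t|_a=5(\ell-1)+2$, with $T_1,T_2,T_3\preccurlyeq t$, and with $|t|_b=|T_1|_b+|T_2|_b+|T_3|_b$.
4. The word $\langle c\rangle_3$ (Step 5.2), with $\langle c\rangle_3\preccurlyeq t$ and $|\langle c\rangle_3|_b=|t|_b$.

**Step 3: item 3 determines $t$.** The purpose is to see that $t$ is the word of Section 1. All three $T_j$ have $5(\ell-1)+2$ letters $a$, namely $5+5(\ell-2)+2$, $6+5(\ell-2)+1$ and $2+5e(r-1)$ respectively. Their $B$-vectors are zero except for the following entries: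

* $B(T_1)$ has $c_{i-1}$ at index $5+5(i-2)=5(i-1)$, for $2\le i\le\ell$;
* $B(T_2)$ has $c_{i-1}$ at index $6+5(i-2)=5(i-1)+1$, for $2\le i\le\ell$;
* $B(T_3)$ has $n_k$ at index $5e(k-1)+2$ for $1\le k\le r$; that is, it has $E_i$ at index $5(i-1)+2$ for $1\le i\le\ell$.

The indices are $0,1,2$ modulo $5$, so the supports are disjoint. By Fact A, $T_1,T_2,T_3\preccurlyeq t$ means that $B(t)$ dominates each $B(T_j)$, hence, by disjointness, $B(t)\ge B(T_1)+B(T_2)+B(T_3)$. The condition on $|t|_b$ says that both sides have the same sum of entries. So item 3 says exactly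
$$B(t)=B(T_1)+B(T_2)+B(T_3).$$
Such a $t$ exists and is unique. In $B(t)$ the indices congruent to $3,4$ modulo $5$ carry $0$, so between index $5(i-1)+2$ and index $5i$ there are three consecutive $a$'s. Recalling $c_0=0$, we get
$$t=v_1a^3v_2a^3\cdots a^3v_\ell,\qquad v_i=b^{c_{i-1}}\,a\,b^{c_{i-1}}\,a\,b^{E_i}.$$

**Step 4: item 4 says (1).** Each $v_i$ has two $a$'s and $2c_{i-1}+E_i$ letters $b$. By Lemma M, $\langle c\rangle_3\preccurlyeq t$ says $c_i\le2c_{i-1}+E_i$ for all $i$. The count says $\sum_ic_i=\sum_i(2c_{i-1}+E_i)$. Together they say that all the inequalities are equalities, which is (1). By item 1, $c_\ell=C$. So the formula holds iff $C=C_e(n)$. $\square$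

## 8. Number codes for binary words: proof of Theorem 1

For $w\in A^*$ let $\tilde w=ba\,w\,ba$, which is definable from $w$ by Step 4.6. It begins with $b$ and ends with $a$, so uniquely
$$\tilde w=b^{n_1}a^{m_1}b^{n_2}a^{m_2}\cdots b^{n_r}a^{m_r},\qquad n_k,m_k\ge1,$$
and $r\ge2$ because $baba\preccurlyeq\tilde w$. Write $n=(n_1,\dots,n_r)$, $m=(m_1,\dots,m_r)$. Example: for $w=ab$ we get $\tilde w=baabba=b^1a^2b^2a^1$, so $r=2$, $n=(1,2)$, $m=(2,1)$.

**Step 8.1: $r$ is definable from $w$.** We need the length of the vectors first. In an embedding of $(ba)^j$ in $\tilde w$ the $j$ letters $b$ go to distinct $b$-runs of $\tilde w$, of which there are $r$; conversely $(ba)^r\preccurlyeq \tilde w$. So $(ba)^j\preccurlyeq\tilde w$ iff $j\le r$. Since $(ba)^j=F_{1,j}a$ for $j\ge1$, we may require $(ba)^r\preccurlyeq\tilde w$ and $(ba)^{r+1}\not\preccurlyeq\tilde w$.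

**Step 8.2: $\langle n\rangle$ is definable from $w$.** This extracts the lengths of the $b$-runs. Let $q=|\tilde w|_b$. Require $x=\langle n'\rangle$ with $n'$ positive of length $r$, $|x|_b=q$ and $x\preccurlyeq\tilde w$. These conditions hold for $n'=n$. Conversely, Fact A gives $A(x)\le A(\tilde w)$. The nonzero indices of $A(x)$ are the $r-1$ numbers $n'_1+\dots+n'_i$ $(1\le i<r)$, all in $\{1,\dots,q-1\}$. The nonzero indices of $A(\tilde w)$ in $\{1,\dots,q-1\}$ are the $r-1$ numbers $n_1+\dots+n_i$ $(1\le i<r)$. So the two sets coincide; with the equal totals $q$ we get $n'=n$.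

**Step 8.3: $y=a^{m_1}ba^{m_2}b\cdots ba^{m_r}$ is definable from $w$.** This extracts the lengths of the $a$-runs; $y$ is the letter swap of $\langle m\rangle$. Let $p=|\tilde w|_a$. Require that $y$ is the swap of some $\langle m'\rangle$ with $m'$ positive of length $r$, that $|y|_a=p$ and that $y\preccurlyeq\tilde w$. These hold for $m'=m$. Conversely, Fact A gives $B(y)\le B(\tilde w)$. The nonzero indices of $B(y)$ are the $r-1$ numbers $m'_1+\dots+m'_i$ $(1\le i<r)$, all in $\{1,\dots,p-1\}$. The nonzero indices of $B(\tilde w)$ are $0$ and the numbers $m_1+\dots+m_i$ $(1\le i<r)$; within $\{1,\dots,p-1\}$ only the latter $r-1$ occur. So the sets of partial sums coincide, the totals are both $p$, and $m'=m$.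

**Step 8.4: the coding relation.** This step assembles the link between words and numbers. By Steps 8.1–8.3, Lemma C, its letter swap, and Steps 4.7 and 4.9, the relation
$$K=\{(w,r,e,C,D):\ e\ge1,\ |\tilde w|<2^e,\ C=C_e(n),\ D=C_e(m)\}$$
is definable, where $r,n,m$ are as above for $w$. (The condition $|\tilde w|<2^e$ is a recursive relation between the numbers $|\tilde w|_a$, $|\tilde w|_b$ and $e$.) It is also decidable, and every $w$ has a code, that is, a tuple $\kappa=(r,e,C,D)$ with $K(w,\kappa)$: choose $e$ large enough. Moreover, *a code determines $w$*. Since $1\le n_k,m_k<2^e$, the $n_k$ and the $m_k$ are the $r$ base-$2^e$ digits of $C$ and $D$. They give $\tilde w$, and then $w$.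

For $w=ab$ we have $|\tilde w|=6<2^3$, and a code is $(2,3,10,17)$, since $1\cdot8+2=10$ and $2\cdot8+1=17$.

**Step 8.5: reduction to numbers.** This step finishes the proof. Let $R\subseteq(A^*)^k$ be r.e. Then
$$R'=\{(\kappa_1,\dots,\kappa_k):\exists(w_1,\dots,w_k)\in R\ \ \forall i\ \,K(w_i,\kappa_i)\}\subseteq\mathbb N^{4k}$$
is r.e., because $K$ is decidable; so $R'$ is definable by Step 4.9. I claim
$$(w_1,\dots,w_k)\in R\iff\exists\kappa_1,\dots,\kappa_k:\ \bigwedge_iK(w_i,\kappa_i)\wedge(\kappa_1,\dots,\kappa_k)\in R'.\tag{2}$$
"$\Rightarrow$": take any codes of the $w_i$. "$\Leftarrow$": since $(\kappa_1,\dots,\kappa_k)\in R'$, there is $(w'_1,\dots,w'_k)\in R$ with $K(w_i',\kappa_i)$ for all $i$. Codes determine words, so $w'_i=w_i$. The right-hand side of (2) is $\Sigma_1$. The converse direction of Theorem 1 was noted in Section 2. $\blacksquare$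

## 9. Larger alphabets: projections to pairs of letters

**Proof of Theorem 2(a).** For $|A|=2$ this is Theorem 1. Let $|A|\ge3$.

**Step 9.1: the two-letter relations are available.** For letters $c\ne d$ the set $\{c,d\}^*=\{x: f\not\preccurlyeq x\text{ for all }f\in A\setminus\{c,d\}\}$ is definable. If a $\Sigma_1$-formula defines a relation over $\{c,d\}^*$, restrict all its variables, free and quantified, to $\{c,d\}^*$; the result defines the same relation over $A^*$. So successor on $c^*$, the relation $\{(c^n,d^n)\}$, the r.e. relations between numbers represented in $c^*$, and the relation $K_{cd}$ (the relation $K$ over $\{c,d\}$) are definable over $A^*$. By means of $\{(c^n,d^n)\}$ all numbers can be represented with one fixed letter.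

**Step 9.2: projections are definable.** This connects a word over $A$ with words over two letters. As in Step 4.4, $|w|_c=n$ iff $c^n\preccurlyeq w$ and $c^{n+1}\not\preccurlyeq w$. Let $\pi_{cd}(w)$ be obtained from $w$ by deleting all letters other than $c,d$. Then $u=\pi_{cd}(w)$ iff $u\in\{c,d\}^*$, $u\preccurlyeq w$, $|u|_c=|w|_c$ and $|u|_d=|w|_d$: under these conditions an embedding of $u$ in $w$ uses all occurrences of $c$ and $d$ in $w$, in order.

**Step 9.3: the projections determine $w$.** They give all letter counts. If $w\ne\varepsilon$, its first letter is the unique $c$ with $|w|_c>0$ such that $\pi_{cd}(w)$ begins with $c$ for all $d\ne c$. Indeed, the first letter $c$ has this property, and another letter $c'$ with $|w|_{c'}>0$ fails it because $\pi_{c'c}(w)$ begins with $c$. Delete this letter from $w$; in the projections this deletes the first letter of each $\pi_{cd}(w)$, $d\neq c$, and changes nothing else. Iterate.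

**Step 9.4: conclusion.** As a code of $w$ take a tuple consisting of one code $\kappa_{cd}$ with $K_{cd}(\pi_{cd}(w),\kappa_{cd})$ for each pair $\{c,d\}$, each pair in a fixed order. The relation "$\kappa$ is a code of $w$" is definable and decidable, every $w$ has a code, and a code determines all projections and hence $w$. These are the only properties of $K$ used in Step 8.5, so with $R'$ formed from these codes, (2) holds and defines $R$. $\blacksquare$

## 10. One constant suffices, none does not

In this section $A=\{a,b\}$. Let ${\downarrow}u=\{v:v\preccurlyeq u\}$; for example ${\downarrow}ab=\{\varepsilon,a,b,ab\}$. Let $G$ be the group of order $4$ generated by swap and reversal. The plan for Theorem 2(b) is to collect all constants in ${\downarrow}W$ and to let a formula recover each of them from $W$ by its place in the finite poset ${\downarrow}W$. For this we need that ${\downarrow}W$ has no automorphism but the identity.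

**Step 10.1: the constants used.** In Sections 4–8 all constants are among
$$a^i,\ b^i\ (i\le6),\qquad ab^i,\ ba^i,\ a^ib,\ b^ia\ (i\le5).$$
To check this, go through the sections. The sets $a^*$, $a^*b^*$, $a^*ba^s$ with $s\le4$, and Steps 4.1–4.5, use $\varepsilon,a,a^2,a^3,b,bb,ab$ and $ba^i$ with $i\le5$. Steps 4.6–4.9 add only $b$, $a$, $ba$ and the numbers $0,1$. Section 5 uses the number $1$. Section 7 uses the numbers and the unary words with exponents $1,2,3,5,6$. Section 8 uses $a$, $b$ and small numbers. The remaining constants are swaps and reversals of these. All the constants listed are subwords of $W=a^6b^6a^7$.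

**Claim 1.** *A word $u\in\{a,b\}^*$ of length $n\ge3$ is determined, among words of length $n$, by the set $D(u)$ of its subwords of length $n-1$.*

*Proof.* Let $p,q$ be the maxima of $|\cdot|_a$ and $|\cdot|_b$ on $D(u)$. If $u$ contains only one letter, then $D(u)$ is $\{a^{n-1}\}$ or $\{b^{n-1}\}$ and $p+q=n-1$. If $u$ contains both letters, deleting a $b$ shows $p=|u|_a$, deleting an $a$ shows $q=|u|_b$, and $p+q=n$. So $D(u)$ tells which case holds. In the first case $u=a^n$ or $u=b^n$ according to whether $p=n-1$ or $q=n-1$.

In the second case, the elements of $D(u)$ with $p$ letters $a$ arise by deleting one $b$. Their $B$-vectors are $B(u)-\mathbf e_i$ for those $i$ with $B_i(u)>0$, where $\mathbf e_i$ is the $i$-th unit vector. Their number is the number of $b$-runs of $u$. If it is at least $2$, then $B(u)$ is the componentwise maximum of these vectors, since each coordinate is left unchanged in at least one of them; so $u$ is determined. Symmetrically, $u$ is determined if it has at least two $a$-runs. Otherwise $u\in\{a^pb^q,b^qa^p\}$ with $p,q\ge1$ and $p+q\ge3$. Deleting a letter from a run of length at least $2$ leaves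 both letters. So exactly one of $ab,ba$ is a subword of an element of $D(u)$, namely $ab$ if $u=a^pb^q$ and $ba$ if $u=b^qa^p$. $\square$

**Claim 2.** *If $aa,ab,ba,bb\preccurlyeq U$, $U'\in\{a,b\}^*$ and $\tau:{\downarrow}U\to{\downarrow}U'$ is an order isomorphism, then $\tau=g|_{{\downarrow}U}$ for some $g\in G$; in particular $U'=g(U)$.*

*Proof.* *Lengths at most $2$.* The length of $v$ is the length of a longest chain below $v$, so $\tau$ preserves length. Hence $\tau$ permutes $\{a,b\}$ and permutes the four words of length $2$. The words of length $2$ with only one word of length $1$ below them are $aa$ and $bb$, and their images are forced by the action on letters. So $\{ab,ba\}$ is permuted. This leaves four possibilities, and they are exactly realized by $G$: the identity; reversal, which fixes the letters and exchanges $ab,ba$; swap, which exchanges $a,b$ and exchanges $ab,ba$; and swap followed by reversal, which exchanges $a,b$ and fixes $ab,ba$. So $\tau$ agrees with some $g\in G$ on words of length at most $2$.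

*Longer words.* We show $\tau(v)=g(v)$ by induction on $|v|\ge3$. Since $\tau$ is a length-preserving order isomorphism onto the down-closed set ${\downarrow}U'$, we have $D(\tau(v))=\tau(D(v))$. By induction this is $g(D(v))=D(g(v))$. As $\tau(v)$ and $g(v)$ have the same length, Claim 1 gives $\tau(v)=g(v)$. Finally $\tau$ maps the largest element to the largest element, so $U'=\tau(U)=g(U)$. $\square$

**Step 10.2: ${\downarrow}W$ is rigid.** The word $W=a^6b^6a^7$ is not fixed by reversal (which gives $a^7b^6a^6$), by swap ($b^6a^6b^7$), or by both together ($b^7a^6b^6$). It has $aa,ab,ba,bb$ as subwords. By Claim 2 with $U=U'=W$, an automorphism of ${\downarrow}W$ is the restriction of some $g\in G$ with $g(W)=W$, so it is the identity.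

**Step 10.3: replacing all constants by $W$.** Let $\varphi$ be a $\Sigma_1$-formula with constants in ${\downarrow}W$. Replace it by
$$\exists(y_u)_{u\in{\downarrow}W}:\ y_W=W\wedge\bigwedge_{u\preccurlyeq v}y_u\preccurlyeq y_v\wedge\bigwedge_{u\not\preccurlyeq v}y_u\not\preccurlyeq y_v\wedge\varphi[u:=y_u],$$
where $u,v$ run over ${\downarrow}W$ and $\varphi[u:=y_u]$ is $\varphi$ with each constant $u$ replaced by the variable $y_u$. Given such $(y_u)$, we have $y_u\preccurlyeq y_W=W$, so $u\mapsto y_u$ maps the finite set ${\downarrow}W$ into itself. It preserves and reflects order, so it is injective, hence bijective, and an automorphism. By Step 10.2, $y_u=u$ for all $u$. Conversely $y_u=u$ satisfies the order conditions. So the new formula is equivalent to $\varphi$, and its only constant is $W$. By Theorem 1 and Step 10.1 this proves the first part of Theorem 2(b).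

**Step 10.4: zero constants do not suffice.** The map $w\mapsto aw$ is an embedding of $(A^*,\preccurlyeq)$ into itself: $aw\preccurlyeq aw'$ iff $w\preccurlyeq w'$, because in an embedding of $aw$ in $aw'$ the letters of $w$ go to positions after the first one. Constant-free $\Sigma_1$-formulas are preserved under embeddings. So a constant-free $\Sigma_1$-formula true of $\varepsilon$ is also true of $a\varepsilon=a$. Hence $\{\varepsilon\}$ is not $\Sigma_1$-definable without constants, although it is invariant under all automorphisms, $\varepsilon$ being the least element. $\blacksquare$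

## 11. Higher levels, with and without constants

**Proof of Theorem 2(c).** Quantifier-free formulas define decidable relations, so $\Sigma_i$-definable relations are in $\Sigma^0_i$. Conversely, write $R\in\Sigma^0_i$ as $\exists\bar y_1\forall\bar y_2\cdots Q\bar y_i\,S$ with $S$ decidable and word variables. The aim is to replace only the innermost block. If $Q=\exists$, then $\exists\bar y_i\,S$ is an r.e. relation of the remaining variables, and by (a) we replace it by a $\Sigma_1$-formula. If $Q=\forall$, then $\forall\bar y_i\,S$ is the complement of an r.e. relation, and by (a) we replace it by the negation of a $\Sigma_1$-formula, which is a $\Pi_1$-formula. In both cases the result is a $\Sigma_i$-formula. For $A=\{a,b\}$, using (b) in place of (a), $W$ can be the only constant. $\blacksquare$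

**Proof of Theorem 2(d).** Let $A=\{a,b\}$ and $i\ge2$. A relation defined without constants is invariant under all automorphisms, in particular under $G$, and by (c) a $\Sigma_i$-definable one is in $\Sigma_i^0$.

Conversely, let $R\in\Sigma_i^0$ be invariant under swap and reversal, hence under $G$.

**Step 11.1: isolating the constant.** By (c) there is a constant-free $\Sigma_i$-formula $\varphi(\bar x,z)$ such that $\varphi(\bar x,W)$ defines $R$.

**Step 11.2: defining the orbit of $W$ without constants.** One cannot name $W$ in the pure logic, but one can describe it up to $G$. Let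
$$\mathrm{Orb}(z)=\exists(y_u)_{u\in{\downarrow}W}:\ y_W=z\wedge\bigwedge_{u\preccurlyeq v}y_u\preccurlyeq y_v\wedge\bigwedge_{u\not\preccurlyeq v}y_u\not\preccurlyeq y_v\wedge\forall s\,\Bigl(s\preccurlyeq z\to\bigvee_us=y_u\Bigr).$$
This is a $\Sigma_2$-formula. It says that $u\mapsto y_u$ preserves and reflects order, takes values in ${\downarrow}z$, and is onto ${\downarrow}z$; that is, ${\downarrow}z\cong{\downarrow}W$. By Claim 2 this implies $z=g(W)$ for some $g\in G$. Conversely, $z=g(W)$ satisfies $\mathrm{Orb}$ with $y_u=g(u)$.

**Step 11.3: assembling.** Consider $\exists z\,(\mathrm{Orb}(z)\wedge\varphi(\bar x,z))$. After renaming variables, the existential quantifiers of $\mathrm{Orb}$ join the first block of $\varphi$ together with $z$, and the quantifier $\forall s$ joins the second block. Since $i\ge2$, the result is equivalent to a pure $\Sigma_i$-formula. It defines $R$: for $g\in G$, the formula $\varphi$ being constant-free and $g^{-1}$ an automorphism,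
$$\varphi(\bar x,g(W))\iff\varphi(g^{-1}\bar x,W)\iff g^{-1}\bar x\in R\iff\bar x\in R,$$
where the last equivalence is the invariance of $R$. $\blacksquare$

Part (e) was proved in Section 3, so the proof of Theorem 2 is complete.
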